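\title{The octahedron comparison in $\mathrm{CAT}(0)$ spaces}

\begin{abstract}
We prove that every $\mathrm{CAT}(0)$ space satisfies the octahedron comparison: for any six points, grouped into three pairs, there are six points in a Hilbert space such that the three distances within the pairs do not decrease and the other twelve distances do not increase. Among geodesic spaces this property characterizes $\mathrm{CAT}(0)$ spaces. By duality the comparison is equivalent to a family of quadratic inequalities indexed by a cone of positive semidefinite matrices with a prescribed sign pattern. A count of zero entries restricts the extreme rays of this cone. In most cases the extreme inequality is a sum of four-point inequalities; the remaining cases are settled by an inequality for three segments joining two geodesics and by a concavity argument along one geodesic.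
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G=(V,E)$ be a finite simple graph. A metric space $(X,d)$ satisfies the \emph{$G$-comparison} if for every map $f\colon V\to X$ there is a map $g$ from $V$ to a real Hilbert space such that, for all $u,v\in V$,
\[
\begin{aligned}
\|g(u)-g(v)\|&\le d(f(u),f(v)) &&\text{if }\{u,v\}\in E,\\
\|g(u)-g(v)\|&\ge d(f(u),f(v)) &&\text{if }\{u,v\}\notin E.
\end{aligned}
\]
The map $f$ need not be injective. One may picture adjacent vertices as joined by cables, which cannot be stretched beyond their length in $X$, and nonadjacent vertices as joined by struts, which cannot be compressed. The comparison asks that this structure can be assembled in a Hilbert space. It thus measures, against flat space, how far apart the nonadjacent points can be when the distances along the edges are given.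

Small graphs show what is at stake. If all nonadjacent pairs of $G$ contain a common vertex $a$, then every metric space satisfies the $G$-comparison: the real function $g(v)=d(f(v),f(a))$ increases no distance and preserves the distances from $a$. Two disjoint nonadjacent pairs change the picture. On four vertices they give the cycle $C_4$. In a Hilbert space the squared diagonals of a quadrilateral add up to at most the sum of the squared sides, so the $C_4$-comparison forces the same inequality in $X$; it fails for four equally spaced points on a circle of length $4$, where it would read $8\le4$. On the other hand, by Reshetnyak's majorization theorem every $\mathrm{CAT}(0)$ space satisfies the $C_n$-comparison for every $n\ge4$.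

With three nonadjacent pairs, their position matters. Let them form a triangle, so that $G$ is the star with center $x$ and leaves $y_1,y_2,y_3$. In a Hilbert space
\begin{equation}\label{eq:tripod}
3\sum_j\|x-y_j\|^2-\sum_{j<k}\|y_j-y_k\|^2=\Bigl\|\sum_j(y_j-x)\Bigr\|^2\ge0 .
\end{equation}
In the tripod, the metric tree with three legs of length $1$, the corresponding expression equals $9-12<0$. So the comparison for the star fails in a $\mathrm{CAT}(0)$ space. The opposite extreme is three disjoint nonadjacent pairs. This is the \emph{octahedron graph} $O_3=K_{2,2,2}$: its six vertices $1,1',2,2',3,3'$ form three pairs $\{i,i'\}$ of opposite vertices, and two distinct vertices are adjacent if and only if they are not opposite. It is the successor of $C_4=K_{2,2}$, which it contains as an induced subgraph. Lebedeva and Petrunin proved that products of metric trees satisfy the $O_3$-comparison. This suggests a positive answer for all $\mathrm{CAT}(0)$ spaces, while the tripod warns that Hilbert space inequalities with three negative terms need not survive. The question whether all $\mathrm{CAT}(0)$ spaces satisfy the $O_3$-comparison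 is posed as open in Toyoda's paper~\cite{Toyoda}. We answer it.

\begin{theorem}\label{thm:main}
Every $\mathrm{CAT}(0)$ space satisfies the $O_3$-comparison.
\end{theorem}

\begin{theorem}\label{thm:converse}
A geodesic metric space satisfies the $O_3$-comparison if and only if it is $\mathrm{CAT}(0)$.
\end{theorem}

The proof of Theorem~\ref{thm:main} never constructs the map $g$. A separation argument replaces the existence of $g$ by a family of inequalities that are linear in the fifteen squared distances. The coefficients range over a closed convex cone $\mathcal C$ of positive semidefinite matrices, so only its extreme rays have to be treated (Section~\ref{sec:duality}). We do not classify them. It is enough to know that an extreme matrix has many zero entries, which pins down the vectors whose Gram matrix it is. Sections~\ref{sec:valid} and~\ref{sec:zeros} set up these tools, run the whole argument for $C_4$, and end with the list of cases for $O_3$, which occupy the rest of the paper.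

\section{The $\mathrm{CAT}(0)$ inequality}\label{sec:cat}

A \emph{geodesic} in $X$ is a map $c\colon[0,1]\to X$ with $d(c(s),c(t))=|s-t|\,|c|$ for all $s,t$, where $|c|=d(c(0),c(1))$; constant geodesics are allowed. The space $X$ is \emph{geodesic} if any two points are the endpoints of a geodesic. A geodesic space is $\mathrm{CAT}(0)$ if for every point $y$, every geodesic $c$ and every $t\in[0,1]$
\begin{equation}\label{eq:cat}
d(y,c(t))^2\le(1-t)\,d(y,c(0))^2+t\,d(y,c(1))^2-t(1-t)\,|c|^2 .
\end{equation}
In a Hilbert space \eqref{eq:cat} is an equality (Stewart's formula). The right side is therefore the squared distance from a vertex to the corresponding point of the opposite side in the Euclidean triangle with the same side lengths, and \eqref{eq:cat} is the usual definition by comparison triangles. Completeness is not assumed, and \eqref{eq:cat} is the only property of $\mathrm{CAT}(0)$ spaces that we use.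

Two reformulations will be convenient. For weights $p_0,p_1\ge0$ with $P=p_0+p_1>0$, multiplying \eqref{eq:cat} at $t=p_1/P$ by $P$ gives
\begin{equation}\label{eq:weighted}
p_0\,d(y,c(0))^2+p_1\,d(y,c(1))^2\ \ge\ P\,d\bigl(y,c(p_1/P)\bigr)^2+\frac{p_0p_1}{P}\,|c|^2 :
\end{equation}
two masses may be moved to their center of mass on the geodesic, with a gain.

\begin{lemma}\label{lem:convex}
A geodesic space $X$ is $\mathrm{CAT}(0)$ if and only if for every point $y$ and every geodesic $c$ the function $F(t)=d(y,c(t))^2-t^2|c|^2$ is convex on $[0,1]$.
\end{lemma}

\begin{proof}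
The inequality $F(t)\le(1-t)F(0)+tF(1)$ is \eqref{eq:cat}. Conversely, let $t=(1-\theta)a+\theta b$ with $0\le a\le b\le 1$ and $\theta\in[0,1]$. Apply \eqref{eq:cat} to the subsegment $c|_{[a,b]}$, which has length $(b-a)|c|$, and subtract $|c|^2$ times the identity $t^2=(1-\theta)a^2+\theta b^2-\theta(1-\theta)(b-a)^2$. The result is $F(t)\le(1-\theta)F(a)+\theta F(b)$.
\end{proof}

The implication of Theorem~\ref{thm:converse} that goes beyond Theorem~\ref{thm:main} is short. It uses only the four-cycle inside the octahedron, applied to a quadrilateral in which one strut is pulled tight by two cables.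

\begin{proof}[Proof of Theorem~\ref{thm:converse}, given Theorem~\ref{thm:main}]
Let $X$ be geodesic and satisfy the $O_3$-comparison. Let $x,y,z\in X$ and let $m$ satisfy $d(y,m)=d(m,z)=\frac12d(y,z)$. Put $f(1)=x$, $f(1')=m$, $f(2)=y$, $f(2')=z$, $f(3)=f(3')=x$, take $g$ as in the comparison, and write $g_x,g_m,g_y,g_z$ for $g(1),g(1'),g(2),g(2')$. Then $\|g_m-g_y\|$ and $\|g_m-g_z\|$ are at most $\frac12d(y,z)$, while $\|g_y-g_z\|\ge d(y,z)$. So the triangle inequality for $g_y,g_m,g_z$ is an equality with equal parts: $g_m$ is the midpoint of $g_y,g_z$ and $\|g_y-g_z\|=d(y,z)$. Therefore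
\[
\begin{aligned}
d(x,m)^2\le\|g_x-g_m\|^2&=\tfrac12\|g_x-g_y\|^2+\tfrac12\|g_x-g_z\|^2-\tfrac14\|g_y-g_z\|^2\\
&\le\tfrac12d(x,y)^2+\tfrac12d(x,z)^2-\tfrac14d(y,z)^2 .
\end{aligned}
\]
Let $c$ be a geodesic and take $y=c(t_1)$, $z=c(t_2)$, $m=c(\frac{t_1+t_2}2)$. Since $\frac14(t_1-t_2)^2+(\frac{t_1+t_2}2)^2=\frac12(t_1^2+t_2^2)$, the function $F(t)=d(x,c(t))^2-t^2|c|^2$ satisfies $F(\frac{t_1+t_2}2)\le\frac12F(t_1)+\frac12F(t_2)$. A continuous midpoint convex function is convex, and Lemma~\ref{lem:convex} applies.
\end{proof}

The assumption that $X$ is geodesic cannot be dropped: every subset of a Hilbert space satisfies every $G$-comparison, with $g=f$.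

\section{Duality}\label{sec:duality}

Let $I$ be a finite index set and $L$ a real symmetric $I\times I$ matrix with zero row sums. For a map $f\colon I\to X$ write $d_{xy}=d(f(x),f(y))$; we often write $x$ for the point $f(x)$. Put
\[
E_L(f)=-\sum_{\{x,y\}}L_{xy}\,d_{xy}^2 ,
\]
where the sum runs over unordered pairs of distinct indices. This is linear in $L$. If $g$ takes values in a Hilbert space, then expanding $\|g(x)-g(y)\|^2$ and using the zero row sums gives $E_L(g)=\sum_{x,y}L_{xy}\langle g(x),g(y)\rangle$. In particular $E_L(g)=g^TLg$ for real-valued $g$, and $E_L\ge0$ on all Hilbert configurations if and only if $L$ is positive semidefinite (PSD): for PSD $L$, sum the real case over the coordinates of $g$.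

We call a pair $xy$ of distinct indices a \emph{strut} of $L$ if $L_{xy}>0$ and a \emph{cable} of $L$ if $L_{xy}<0$. Thus $E_L(f)\ge0$ bounds a weighted sum of squared struts by a weighted sum of squared cables.

\begin{definition}
The matrix $L$ is \emph{valid} if $E_L(f)\ge0$ for every map $f$ from $I$ to any $\mathrm{CAT}(0)$ space.
\end{definition}

Sums and nonnegative multiples of valid matrices are valid. Validity is not affected by relabeling the indices or by adding or deleting zero rows and columns, since $E_L(f)$ does not depend on the images of indices with zero row.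

For a graph $G=(V,E)$ let $\mathcal C_G$ be the cone of PSD $V\times V$ matrices with zero row sums such that $L_{xy}\le0$ for adjacent and $L_{xy}\ge0$ for nonadjacent pairs of distinct vertices.

\begin{lemma}[duality]\label{lem:duality}
Let $G$ be connected and $f\colon V\to X$ a map to a metric space. A map $g$ as in the $G$-comparison exists if and only if $E_L(f)\ge0$ for all $L\in\mathcal C_G$. In particular, if all matrices in $\mathcal C_G$ are valid, then every $\mathrm{CAT}(0)$ space satisfies the $G$-comparison.
\end{lemma}

\begin{proof}
If $g$ exists, the signs of $L$ give $E_L(f)\ge E_L(g)\ge0$ term by term. For the converse we work in $\mathbb R^N$, with coordinates indexed by the pairs of distinct vertices. Let $\mathcal E$ be the set of vectors $(\|g(x)-g(y)\|^2)_{xy}$ of Hilbert configurations. Translating $g$ so that $\sum_xg(x)=0$, we see that $\mathcal E$ is the image of the closed convex cone of PSD matrices $\Gamma$ with zero row sums under the linear map $\Gamma\mapsto D$, $D_{xy}=\Gamma_{xx}+\Gamma_{yy}-2\Gamma_{xy}$. On matrices with zero row sums this map is injective, because $\Gamma=-\frac12JDJ$,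 where $J$ is the orthogonal projection along the constant vectors. So $\mathcal E$ is a closed convex cone. Let $\mathcal P$ be the cone of vectors that are $\ge0$ on edges and $\le0$ on the other pairs. The map $g$ exists exactly when $(d_{xy}^2)\in\mathcal E+\mathcal P$.

A sum of closed cones need not be closed, and here connectedness is used. Let $e_n+p_n$ converge, with $e_n\in\mathcal E$ and $p_n\in\mathcal P$. On edges both terms are nonnegative, hence bounded. Since $G$ is connected, the triangle inequality in Hilbert space along a path of edges bounds $e_n$ on the other pairs, and then $p_n$ is bounded as well. Passing to a subsequence shows that the limit lies in $\mathcal E+\mathcal P$.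

A point outside a closed convex cone in $\mathbb R^N$ is separated from it by a linear functional that is nonnegative on the cone and negative at the point. So if $(d_{xy}^2)\notin\mathcal E+\mathcal P$, there is $w$ with $\langle w,\cdot\rangle\ge0$ on $\mathcal E$ and on $\mathcal P$ and $\langle w,(d_{xy}^2)\rangle<0$. Nonnegativity on $\mathcal P$ means $w\ge0$ on edges and $w\le0$ on the other pairs. Let $L$ be the matrix with zero row sums and $L_{xy}=-w_{xy}$ for $x\ne y$. Nonnegativity on $\mathcal E$ gives $g^TLg\ge0$ for real-valued $g$. Hence $L\in\mathcal C_G$ and $E_L(f)=\langle w,(d_{xy}^2)\rangle<0$.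
\end{proof}

We write $\mathcal C=\mathcal C_{O_3}$. To avoid confusion with diagonal matrix entries, the three pairs $ii'$ are called the \emph{axes} of the octahedron; the twelve other pairs are its edges. For $L\in\mathcal C$ every strut is an axis and every cable is an edge.

A nonzero element $L$ of a convex cone $\mathcal K$ is \emph{extreme} if $L=A+B$ with $A,B\in\mathcal K$ forces $A$ and $B$ to be multiples of $L$. If $\mathcal K$ is a closed convex cone of PSD matrices, the slice $\mathcal K\cap\{\operatorname{tr}=1\}$ is compact and convex and meets every ray of $\mathcal K$. By Minkowski's theorem each of its points is a convex combination of extreme points, so every element of $\mathcal K$ is a finite sum of extreme elements. Theorem~\ref{thm:main} is thereby reduced to the following statement: \emph{every extreme $L\in\mathcal C$ is valid}.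

Throughout, a PSD matrix $L$ of rank $r$ is written as a Gram matrix $L_{xy}=\langle b_x,b_y\rangle$ of vectors $b_x$ spanning $\mathbb R^r$. Zero row sums mean $\sum_xb_x=0$, and the row of $x$ vanishes if and only if $b_x=0$. If $b_v\ne0$ and $L_v$ denotes the column of $v$, the \emph{Schur complement} $L-L_vL_v^T/L_{vv}$ is the Gram matrix of the projections of the $b_x$ to the hyperplane $b_v^\perp$. It is PSD of rank $r-1$, has zero row sums, and its row of $v$ is zero.

\section{Two sources of valid matrices}\label{sec:valid}

The first source is the dual form of the observation in the introduction about distance functions; it holds in every metric space.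

\begin{lemma}[one strut]\label{lem:onestrut}
A PSD matrix $L$ with zero row sums and at most one strut is valid.
\end{lemma}

\begin{proof}
Without struts all terms of $E_L(f)$ are nonnegative. If $ab$ is the strut, put $h(x)=d(f(x),f(a))$. Then $|h(x)-h(y)|\le d_{xy}$ for all pairs, with equality for $ab$. Hence $E_L(f)\ge E_L(h)=h^TLh\ge0$.
\end{proof}

The second source consists of matrices $\omega\omega^T$ of rank one, where $\sum_x\omega_x=0$. Indices of opposite sign are joined by cables and indices of equal sign by struts. Not all of them are valid: $\omega=(3,-1,-1,-1)$ gives the expression~\eqref{eq:tripod}, which is negative in the tripod. The obstruction is the third entry of one sign, since \eqref{eq:weighted} can combine only two masses. Call $\omega$ \emph{balanced} if $\sum_x\omega_x=0$ and $\omega$ has at most two positive and at most two negative entries.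

\begin{lemma}[four points]\label{lem:balanced}
Let $x_1,x_2,y_1,y_2$ be points of a $\mathrm{CAT}(0)$ space and $p_i,n_j\ge0$ with $p_1+p_2=n_1+n_2=P>0$. Then
\begin{equation}\label{eq:four}
\sum_{i,j}p_in_j\,d(x_i,y_j)^2\ \ge\ p_1p_2\,d(x_1,x_2)^2+n_1n_2\,d(y_1,y_2)^2 .
\end{equation}
Consequently $\omega\omega^T$ is valid for every balanced $\omega$.
\end{lemma}

\begin{proof}
Let $x$ be the point with parameter $p_2/P$ on a geodesic from $x_1$ to $x_2$. By \eqref{eq:weighted}, $\sum_ip_i\,d(x_i,y_j)^2\ge P\,d(x,y_j)^2+\frac{p_1p_2}P\,d(x_1,x_2)^2$. Multiply by $n_j$ and sum over $j$; this gives the lower bound $P\sum_jn_j\,d(x,y_j)^2+p_1p_2\,d(x_1,x_2)^2$. By \eqref{eq:weighted} on a geodesic from $y_1$ to $y_2$, $\sum_jn_j\,d(x,y_j)^2\ge\frac{n_1n_2}P\,d(y_1,y_2)^2$. If $\omega\ne0$ has entries $p_1,p_2,-n_1,-n_2$, then $E_{\omega\omega^T}$ is the left side of \eqref{eq:four} minus the right side.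
\end{proof}

A matrix of higher rank splits into matrices of rank one in many ways. Every orthonormal basis $e_1,\dots,e_r$ of $\mathbb R^r$ gives $L=\sum_h\omega^h(\omega^h)^T$, where the \emph{coordinate vectors} $\omega^h=(\langle b_x,e_h\rangle)_x$ have zero sum. Call the basis a \emph{balanced frame} if all $\omega^h$ are balanced. Lemma~\ref{lem:balanced} gives:

\begin{corollary}\label{cor:frame}
If $L$ admits a balanced frame, then $L$ is valid.
\end{corollary}

The natural candidates are bases along mutually orthogonal vectors $b_x$. If $e_h=b_x/\|b_x\|$, then $\omega^h$ is a positive multiple of the column $L_x$, so its signs can be read off the sign pattern of $L$. For $L\in\mathcal C$ the column of $x$ can be positive only at $x$ and at the opposite vertex. Hence: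
\begin{equation}\label{eq:column}
\text{for $L\in\mathcal C$, the column of a vertex with at most two cables is balanced.}
\end{equation}

\begin{example}[a hexagon inequality]\label{ex:hexagon}
In $\mathbb R^3$ let $b_i=3e_i$ and
\[
b_{1'}=(1,-2,-2),\qquad b_{2'}=(-2,1,-2),\qquad b_{3'}=(-2,-2,1).
\]
These six vectors have sum zero, and $L_{ii'}=3$, $L_{ij'}=-6$, $L_{ij}=L_{i'j'}=0$ for $i\ne j$. So $L\in\mathcal C$ has three struts and six cables, which form the hexagon $1\,2'\,3\,1'\,2\,3'$, and validity of $L$ means $\sum_id_{ii'}^2\le2\sum_{i\ne j}d_{ij'}^2$: the squared long diagonals of a hexagon add up to at most twice the sum of the squared sides. The regular plane hexagon gives the equality $12=12$. The first coordinate vector has entries $3,1$ at $1,1'$ and $-2,-2$ at $2',3'$, and \eqref{eq:four} reads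
\[
6d_{12'}^2+6d_{13'}^2+2d_{1'2'}^2+2d_{1'3'}^2\ \ge\ 3d_{11'}^2+4d_{2'3'}^2 .
\]
Add the three inequalities of this form. Each short diagonal $i'j'$ appears with coefficient $2+2$ on the left and $4$ on the right, so it cancels, and the hexagon inequality remains. The cancellation is the orthogonality $L_{i'j'}=0$.
\end{example}

\section{Extreme matrices have many zeros}\label{sec:zeros}

A \emph{sign cone} on an index set $I$ is given by a set of \emph{constrained} pairs, each with a prescribed sign; it consists of the PSD matrices with zero row sums whose entry at each constrained pair has the prescribed sign or is zero. The cones $\mathcal C_G$ are sign cones, and one sign cone with unconstrained pairs will appear in Section~\ref{sec:rank3}. To test whether $L$ is extreme, keep the vectors $b_x$ and perturb the inner product of $\mathbb R^r$. Positivity, zero row sums and strict signs survive a small perturbation; only the zeros can be destroyed. An extreme matrix must therefore have enough zeros to block every perturbation. Put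
\[
z(r)=\tfrac{r(r+1)}2-1,\qquad\text{so that}\qquad z(1),\dots,z(5)=0,\ 2,\ 5,\ 9,\ 14 .
\]

\begin{lemma}[zeros]\label{lem:zeros}
Let $L$ be an extreme element of rank $r$ of a sign cone $\mathcal K$, and let $Z$ be the set of constrained pairs with $L_{xy}=0$. On the space of symmetric bilinear forms $Q$ on $\mathbb R^r$, the functionals $Q\mapsto Q(b_x,b_y)$, $xy\in Z$, span a space of dimension $z(r)$. In particular, at least $z(r)$ pairs of $Z$ consist of two nonzero vectors.
\end{lemma}

\begin{proof}
The space of forms has dimension $z(r)+1$, so we must show that the forms annihilated by all these functionals are exactly the multiples of $\langle\cdot,\cdot\rangle$. The inner product is annihilated by the definition of $Z$. Let $Q$ be annihilated and put $M_{xy}=Q(b_x,b_y)$; this matrix has zero row sums. For small $\delta>0$ the forms $\langle\cdot,\cdot\rangle\pm\delta Q$ are positive definite, so their Gram matrices $L\pm\delta M$ are PSD. They vanish on $Z$ and keep the strict signs of $L$ on the other constrained pairs. So $L\pm\delta M\in\mathcal K$. These two matrices add up to $2L$, hence $M$ is a multiple of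 $L$, and $Q$ is a multiple of $\langle\cdot,\cdot\rangle$ because the $b_x$ span $\mathbb R^r$. A pair containing a zero vector gives the zero functional.
\end{proof}

Many zeros mean few cables. The next lemma works in the opposite direction: struts need cables to hold them. The \emph{support graph} of $L$ has the struts and the cables as its edges.

\begin{lemma}[cuts]\label{lem:cuts}
Let $L$ be PSD with zero row sums.
\begin{enumerate}
\item[(a)] Each endpoint of a strut has at least one cable.
\item[(b)] If a connected component of the support graph is a cycle, it contains at most one strut.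
\end{enumerate}
\end{lemma}

\begin{proof}
For a set $A$ of indices with indicator vector $\chi$ we have $0\le\chi^TL\chi=E_L(\chi)=-\sum_{x\in A,\,y\notin A}L_{xy}$. So the edges of the support graph that leave $A$, if there are any, cannot all be struts. For (a) take $A=\{x\}$. For (b), removing two struts from the cycle leaves two paths; take $A$ to be the vertex set of one of them. Exactly the two struts leave $A$.
\end{proof}

\begin{example}[the four-cycle]\label{ex:c4}
These tools already prove the $C_4$-comparison in $\mathrm{CAT}(0)$ spaces, and the argument is a model for what follows. Let the vertices be $1,1',2,2'$, with $11'$ and $22'$ nonadjacent, and let $L\in\mathcal C_{C_4}$ be extreme. Its rank $r$ is at most $3$, since constants lie in the kernel. With at most one strut, $L$ is valid by Lemma~\ref{lem:onestrut}. Suppose both $11'$ and $22'$ are struts, so that $Z$ is contained in the set of four edges. Rank $3$ would require $|Z|\ge5$. Rank $2$ requires $|Z|\ge2$, so at most two cables; every vertex has a cable by Lemma~\ref{lem:cuts}(a), so there are two disjoint cables, and the support graph is a four-cycle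 with two struts, against Lemma~\ref{lem:cuts}(b). Thus $L=\omega\omega^T$ with $\omega_1\omega_{1'}>0$, $\omega_2\omega_{2'}>0$ and $\sum\omega_x=0$. Such $\omega$ is balanced, and $L$ is valid. By Lemma~\ref{lem:duality} the comparison holds.
\end{example}

For the octahedron, extreme matrices of higher rank are no longer excluded by these counts. An extreme $L\in\mathcal C$ has rank at most $5$ and at most three struts, and the cases are treated as follows.
\begin{center}
\begin{tabular}{c|c|l}
struts & rank & treatment\\ \hline
$\le1$ & any & Lemma~\ref{lem:onestrut}\\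
$2$ & any & reduction to two geodesics: Sections~\ref{sec:geodesics} and~\ref{sec:two}\\
$3$ & $1,4,5$ & does not occur: Section~\ref{sec:rank2}\\
$3$ & $2$ & concavity along one geodesic: Section~\ref{sec:rank2}\\
$3$ & $3$ & balanced frames: Section~\ref{sec:rank3}
\end{tabular}
\end{center}

\section{Segments between two geodesics}\label{sec:geodesics}

When $11'$ is not a strut, the vertices $1$ and $1'$ carry only cables. Section~\ref{sec:two} eliminates them, and what remains is a weighted sum of squared distances between points of the two geodesics along the struts, to be bounded below by the lengths of the struts. This section proves the bound.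

Let $\sigma,\tau$ be geodesics in a $\mathrm{CAT}(0)$ space and $D(s,t)=d(\sigma(s),\tau(t))^2$. An \emph{atom} is a point $(s_k,t_k)\in[0,1]^2$ with a weight $m_k>0$. For a finite family of atoms let $M=\sum m_k$, let $\bar s=\sum m_ks_k/M$ and $\bar t=\sum m_kt_k/M$ be the means, and put $S_k=s_k-\bar s$, $T_k=t_k-\bar t$. We call $\sum m_kS_kT_k$ the \emph{covariance}. The inequality in question is
\begin{equation}\label{eq:atoms}
\sum_km_kD(s_k,t_k)\ \ge\ |\sigma|^2\sum_km_kS_k^2+|\tau|^2\sum_km_kT_k^2 .
\end{equation}
In a Hilbert space write $\sigma(s)=p+(s-\bar s)u$ and $\tau(t)=(t-\bar t)w$. The left side of \eqref{eq:atoms} minus the right side equals $M\|p\|^2-2\langle u,w\rangle\sum m_kS_kT_k$. So \eqref{eq:atoms} fails already on the line if the covariance is nonzero. If it is zero, \eqref{eq:atoms} holds, with equality exactly when $p=0$, that is, when the segments cross at $\sigma(\bar s)=\tau(\bar t)$, at an arbitrary angle. For weights $p_in_j$ at the four corners of the square, \eqref{eq:atoms} is \eqref{eq:four}.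

If two atoms share a coordinate, \eqref{eq:weighted} applies to them. \emph{Merging} two such atoms means replacing them by one atom at their weighted mean, carrying the total weight. The new phenomenon is a family in which no two atoms share a coordinate; as we shall see, the smallest one with zero covariance, other than a single atom, has three atoms.

\begin{lemma}[three atoms]\label{lem:three}
Inequality \eqref{eq:atoms} holds for three atoms with zero covariance, pairwise distinct $s_k$ and pairwise distinct $t_k$.
\end{lemma}

\begin{proof}
\emph{Position of the atoms.} Label the atoms so that $S_1<S_2<S_3$. Since $\sum m_kS_k=\sum m_kT_k=0$,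
\[
\sum_{k<l}m_km_l(S_k-S_l)(T_k-T_l)=M\sum_km_kS_kT_k=0 .
\]
So the sequence $T_1,T_2,T_3$ is not monotone, that is, $T_2$ is not its middle value. Reversing $\sigma$ replaces $S_k$ by $-S_k$ and leaves both sides of \eqref{eq:atoms} unchanged. After doing so and exchanging the labels $1,3$, if necessary, $T_1$ lies strictly between $T_2$ and $T_3$.

The nonzero vector $(m_kT_k)_k$ is orthogonal to $(1,1,1)$ and to $(S_k)_k$, so it is a nonzero multiple of their cross product $(S_3-S_2,\,S_1-S_3,\,S_2-S_1)$, whose signs are $+,-,+$. Thus all $T_k$ are nonzero and $T_1T_2<0$. In the same way $(m_kS_k)_k$ is a nonzero multiple of $(T_3-T_2,\,T_1-T_3,\,T_2-T_1)$. As $T_1$ is the middle value, the first entry has the sign opposite to the other two, and therefore $S_1<0<S_2<S_3$. Let $a_k=\sigma(s_k)$, $b_k=\tau(t_k)$, and define $\lambda,\mu\in(0,1)$ by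
\[
S_2=(1-\lambda)S_1+\lambda S_3,\qquad T_1=(1-\mu)T_2+\mu T_3 .
\]

\emph{The auxiliary point.} A chain of inequalities that proves \eqref{eq:atoms} must be sharp on all plane configurations with $p=0$ (Figure~\ref{fig:three}). Inequality \eqref{eq:cat} is always sharp in the plane, but the triangle inequality is sharp only for collinear points. In the plane configuration the ray from $b_2$ through $a_2$ meets the segment $[b_1,a_3]$ in a point $q=b_2+\rho(a_2-b_2)=b_1+\nu(a_3-b_1)$. Comparing the coefficients of $u$ and $w$ gives
\begin{equation}\label{eq:rhonu}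
\rho S_2=\nu S_3,\qquad(1-\rho)T_2=(1-\nu)T_1 .
\end{equation}
With $\theta=S_2/S_3\in(0,1)$ and $\kappa=-T_2/T_1>0$ these equations read $\nu=\theta\rho$ and $\kappa(\rho-1)=1-\nu$, and their solution is
\[
\rho=\frac{1+\kappa}{\theta+\kappa}>1,\qquad\nu=\frac{\theta+\theta\kappa}{\theta+\kappa}\in(0,1).
\]
In $X$ we \emph{define} $q$ as the point with parameter $\nu$ on a geodesic from $b_1$ to $a_3$, and we put $x=d(b_1,a_3)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw (-3.7,0) -- (3.7,0) node[right] {$\sigma$};
\draw (0,-2.5) -- (0,4.5) node[above] {$\tau$};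
\draw[very thick] (-3,0) -- (0,1);
\draw[very thick] (1,0) -- (0,-2);
\draw[very thick] (3,0) -- (0,4);
\draw[dashed] (0,1) -- (3,0);
\draw[thick,dotted] (1,0) -- (1.286,0.571);
\fill (-3,0) circle (2pt) node[below] {$a_1$};
\fill (1,0) circle (2pt) node[below right] {$a_2$};
\fill (3,0) circle (2pt) node[below] {$a_3$};
\fill (0,1) circle (2pt) node[above left] {$b_1$};
\fill (0,-2) circle (2pt) node[left] {$b_2$};
\fill (0,4) circle (2pt) node[left] {$b_3$};
\fill (1.286,0.571) circle (2pt) node[above] {$q$};
\end{tikzpicture}
\caption{A plane equality case of the three-atom inequality: the geodesics $\sigma,\tau$ cross, and the heavy segments $a_kb_k$ join the points with coordinates $S=(-3,1,3)$ on $\sigma$ to those with coordinates $T=(1,-2,4)$ on $\tau$. For the weights $(2,3,1)$ both means and the covariance vanish. The auxiliary point $q$ is where the line $b_2a_2$ meets the segment $b_1a_3$.}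
\label{fig:three}
\end{figure}

\emph{The chain.} For real $A,B$ we have the identity
\begin{equation}\label{eq:young}
\rho A^2+\tfrac\rho{\rho-1}B^2-(A+B)^2=\tfrac1{\rho-1}\bigl((\rho-1)A-B\bigr)^2\ge0 .
\end{equation}
Four applications of \eqref{eq:cat}, and the triangle inequality with \eqref{eq:young} in (iii), give
\begin{align*}
\text{(i)}\quad d(b_1,a_2)^2&\le(1-\lambda)\,d(b_1,a_1)^2+\lambda x^2-\lambda(1-\lambda)(S_3-S_1)^2|\sigma|^2,\\
\text{(ii)}\quad d(a_2,q)^2&\le(1-\nu)\,d(a_2,b_1)^2+\nu(S_3-S_2)^2|\sigma|^2-\nu(1-\nu)x^2,\\
\text{(iii)}\quad d(b_2,q)^2&\le\rho\,d(b_2,a_2)^2+\tfrac\rho{\rho-1}\,d(a_2,q)^2,\\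
\text{(iv)}\quad d(b_3,q)^2&\le(1-\nu)(T_3-T_1)^2|\tau|^2+\nu\,d(b_3,a_3)^2-\nu(1-\nu)x^2,\\
\text{(v)}\quad \nu^2x^2=d(q,b_1)^2&\le(1-\mu)\,d(q,b_2)^2+\mu\,d(q,b_3)^2-\mu(1-\mu)(T_3-T_2)^2|\tau|^2 .
\end{align*}
Here (i) uses $a_2$ on $\sigma$ between $a_1$ and $a_3$; (ii) and (iv) use $q$ on the geodesic from $b_1$ to $a_3$; (v) uses $b_1$ on $\tau$ between $b_2$ and $b_3$. Substitute (i) into (ii), (ii) into (iii), and (iii) and (iv) into (v); each substituted term has a positive coefficient. We obtain an inequality
\begin{equation}\label{eq:chain}
\sum_kc_k\,d(a_k,b_k)^2+\xi x^2-Y|\sigma|^2-W|\tau|^2\ge0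
\end{equation}
that holds in every $\mathrm{CAT}(0)$ space. The numbers $c_k,\xi,Y,W$ depend only on the $S_k,T_k$, and
\[
c_1=(1-\mu)\tfrac\rho{\rho-1}(1-\nu)(1-\lambda),\qquad c_2=(1-\mu)\rho,\qquad c_3=\mu\nu
\]
are positive. It remains to see that the unwanted distance $x$ drops out and that \eqref{eq:chain} is proportional to \eqref{eq:atoms}. Instead of computing the coefficients we evaluate \eqref{eq:chain} on the line.

\emph{Identifying the coefficients.} Let $X=\mathbb R$, $a_k=p+S_ku$, $b_k=T_kw$ with real $p,u,w$. The left side of \eqref{eq:chain} is the quadratic form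
\[
\varphi=\sum_kc_k(p+S_ku-T_kw)^2+\xi(p+S_3u-T_1w)^2-Yu^2-Ww^2 .
\]
Steps (i), (ii), (iv), (v) are equalities, so $\varphi$ is $1-\mu$ times the difference of the two sides of (iii). This difference is given by \eqref{eq:young} with $A=a_2-b_2$ and $B=q-a_2$, where $q=(1-\nu)b_1+\nu a_3$. By \eqref{eq:rhonu},
\[
(\rho-1)A-B=\rho a_2+(1-\rho)b_2-(1-\nu)b_1-\nu a_3=(\rho-\nu)p .
\]
So $\varphi$ is a multiple of $p^2$, and the coefficients of $pu$, $pw$, $uw$, $u^2$, $w^2$ vanish:
\begin{gather*}
\sum c_kS_k+\xi S_3=0,\qquad\sum c_kT_k+\xi T_1=0,\qquad\sum c_kS_kT_k+\xi S_3T_1=0,\\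
Y=\sum c_kS_k^2+\xi S_3^2,\qquad W=\sum c_kT_k^2+\xi T_1^2 .
\end{gather*}
We claim that $\xi=0$. The vectors $(S_k),(T_k),(S_kT_k)\in\mathbb R^3$ lie in the plane orthogonal to $(m_k)$. The first two are linearly independent, being nonzero and orthogonal for the inner product with weights $m_k$. So there are $\alpha,\beta$ such that $H(S,T)=ST-\alpha S-\beta T$ vanishes at the three points $(S_k,T_k)$. Combining the first three equations gives $\xi\,H(S_3,T_1)=0$. Suppose $H(S_3,T_1)=0$. Then $0=H(S_3,T_1)-H(S_1,T_1)=(S_3-S_1)(T_1-\alpha)$ gives $\alpha=T_1$, and $0=H(S_3,T_3)-H(S_3,T_1)=(T_3-T_1)(S_3-\beta)$ gives $\beta=S_3$. But then $H(S_1,T_1)=-S_3T_1\ne0$, a contradiction. Hence $\xi=0$.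

Now $(c_k)$ is orthogonal to $(S_k)$ and $(T_k)$, and so is $(m_k)$. Thus $c_k=\eta m_k$ with $\eta>0$, $Y=\eta\sum m_kS_k^2$, $W=\eta\sum m_kT_k^2$, and \eqref{eq:chain} divided by $\eta$ is \eqref{eq:atoms}.
\end{proof}

\begin{proposition}\label{prop:merge}
Inequality \eqref{eq:atoms} holds for every family of atoms with zero covariance that can be reduced to at most three atoms by repeated merging.
\end{proposition}

\begin{proof}
Merge $(s,t_1)$ and $(s,t_2)$, with weights $m_1,m_2$. The sums $\sum m_k$, $\sum m_ks_k$, $\sum m_kt_k$, $\sum m_ks_kt_k$ and $\sum m_ks_k^2$ do not change, so the means, the covariance and $\sum m_kS_k^2$ are preserved. The sum $\sum m_kT_k^2$ decreases by $\frac{m_1m_2}{m_1+m_2}(t_1-t_2)^2$. By \eqref{eq:weighted}, for the part of $\tau$ between $t_1$ and $t_2$ and $y=\sigma(s)$, the left side of \eqref{eq:atoms} decreases by at least $|\tau|^2$ times this amount. So \eqref{eq:atoms} for the merged family implies it for the original one. For a common $t$, exchange the roles of $\sigma$ and $\tau$. Merging as long as possible, we may assume that there are at most three atoms and no two share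 a coordinate. For one atom the right side is $0$. Two atoms have covariance $\frac{m_1m_2}{m_1+m_2}(s_1-s_2)(t_1-t_2)\ne0$, which is excluded. Three atoms are covered by Lemma~\ref{lem:three}.
\end{proof}

\section{Two struts}\label{sec:two}

\begin{proposition}\label{prop:two}
Every $L\in\mathcal C$ with $L_{11'}=0$ is valid.
\end{proposition}

By symmetry this covers all $L\in\mathcal C$ with at most two struts. Adding a zero row and column for a sixth index, and using Lemma~\ref{lem:onestrut} if there is at most one strut, we obtain the form needed in Section~\ref{sec:rank3}.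

\begin{corollary}\label{cor:five}
A PSD $5\times5$ matrix with zero row sums whose struts are among two disjoint pairs is valid.
\end{corollary}

\begin{proof}[Proof of Proposition~\ref{prop:two}]
The matrices in $\mathcal C$ with $L_{11'}=0$ form a closed cone, so it suffices to treat its extreme elements. They are extreme in $\mathcal C$: if $L=A+B$ with $A,B\in\mathcal C$, then $A_{11'},B_{11'}\ge0$ have sum $0$, so $A$ and $B$ lie in the smaller cone. By Lemma~\ref{lem:onestrut} we may assume $a=L_{22'}>0$ and $b=L_{33'}>0$. Let $R\subset\{1,1'\}$ be the set of vertices with nonzero row and $n=|R|$. Let $c_v$ be the number of cables at $v\in R$, let $c_0$ be the number of cables between $\{2,2'\}$ and $\{3,3'\}$, and let $c=c_0+\sum_{v\in R}c_v$ be the total number.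

\emph{Step 1: $c_v\ge2$ for $v\in R$.} Since $L_{vv}>0$, $c_v\ge1$. If $vj$ were the only cable at $v$, then $L_v=L_{vv}(e_v-e_j)$, and $L$ would be the sum of $L_{vv}(e_v-e_j)(e_v-e_j)^T$ and the Schur complement at $v$. Off the diagonal the latter differs from $L$ only at $vj$, where it is $0$. Both summands lie in $\mathcal C$, and the first is nonzero and has no strut, so it is not a multiple of $L$. This contradicts extremality.

\emph{Step 2: eliminating $1$ and $1'$.} Let $\sigma$ be a geodesic from $3$ to $3'$ and $\tau$ one from $2$ to $2'$. For $v\in R$ put $w_{vj}=-L_{vj}\ge0$ and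
\[
\alpha_v=w_{v2}+w_{v2'},\quad t_v=w_{v2'}/\alpha_v,\qquad\beta_v=w_{v3}+w_{v3'},\quad s_v=w_{v3'}/\beta_v ,
\]
where $t_v$ or $s_v$, and every term containing it, is omitted if $\alpha_v=0$ or $\beta_v=0$. By \eqref{eq:weighted} on $\tau$ and on $\sigma$,
\[
\sum_jw_{vj}d_{vj}^2\ge\alpha_v\,d(v,\tau(t_v))^2+\beta_v\,d(v,\sigma(s_v))^2+\alpha_vt_v(1-t_v)|\tau|^2+\beta_vs_v(1-s_v)|\sigma|^2 .
\]
Since $\alpha A^2+\beta B^2\ge\frac{\alpha\beta}{\alpha+\beta}(A+B)^2$, the triangle inequality bounds the first two terms below by $\frac{\alpha_v\beta_v}{\alpha_v+\beta_v}D(s_v,t_v)$; if $\alpha_v\beta_v=0$ we bound them below by $0$. The cables between $\{2,2'\}$ and $\{3,3'\}$ have squared lengths $D(s,t)$ with $s,t\in\{0,1\}$. Altogether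
\begin{equation}\label{eq:elim}
E_L(f)\ \ge\ \sum_km_kD(s_k,t_k)-a'|\tau|^2-b'|\sigma|^2 ,
\end{equation}
where $a'=a-\sum_v\alpha_vt_v(1-t_v)$, $b'=b-\sum_v\beta_vs_v(1-s_v)$, and the atoms are
\begin{itemize}
\item the $c_0$ distinct corners of $[0,1]^2$ given by those cables $xy$, with weights $-L_{xy}$;
\item the points $(s_v,t_v)$ with weights $\frac{\alpha_v\beta_v}{\alpha_v+\beta_v}$, for $v\in R$ with $\alpha_v\beta_v>0$.
\end{itemize}

To learn what positivity of $L$ says about these data, repeat the computation for a real vector $(x_j)$. Put $p=x_3-x_2$, $u=x_{3'}-x_3$, $w=x_{2'}-x_2$, so that $\sigma(s)-\tau(t)=p+su-tw$. Now \eqref{eq:weighted} is an equality, and the second estimate has the exact form $\alpha(x-A)^2+\beta(x-B)^2=(\alpha+\beta)\bigl(x-\frac{\alpha A+\beta B}{\alpha+\beta}\bigr)^2+\frac{\alpha\beta}{\alpha+\beta}(A-B)^2$. With $L_{vv}=\alpha_v+\beta_v$ and $y_v=x_v-\sum_jw_{vj}x_j/L_{vv}$ we get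
\[
x^TLx=\sum_{v\in R}L_{vv}\,y_v^2+\mathcal N(p,u,w),\qquad\mathcal N=\sum_km_k(p+s_ku-t_kw)^2-a'w^2-b'u^2 .
\]
The variable $x_v$ occurs only in $y_v$, so the linear forms $y_v$ $(v\in R)$, $p,u,w$ are independent. Hence $\mathcal N\ge0$ and $\operatorname{rank}L=n+\operatorname{rank}\mathcal N$. If there are no atoms, then $\mathcal N\ge0$ gives $a',b'\le0$, and \eqref{eq:elim} gives $E_L(f)\ge0$. From now on $M=\sum m_k>0$; it is the coefficient of $p^2$ in $\mathcal N$.

\emph{Step 3: $\operatorname{rank}\mathcal N=1$.} The nonzero vectors $b_x$ are indexed by $V'=R\cup\{2,2',3,3'\}$. Among the $\binom{n+4}2-2$ pairs in $V'$ other than the struts, $c$ are cables and the rest lie in $Z$. Lemma~\ref{lem:zeros} gives $\binom{n+4}2-2-c\ge z(n+\operatorname{rank}\mathcal N)$, with the following values.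
\begin{center}
\begin{tabular}{c|c|ccc}
$n$ & $\binom{n+4}2-2$ & $z(n+3)$ & $z(n+2)$ & $z(n+1)$\\ \hline
$2$ & $13$ & $14$ & $9$ & $5$\\
$1$ & $8$ & $9$ & $5$ & $2$\\
$0$ & $4$ & $5$ & $2$ & $0$
\end{tabular}
\end{center}
Rank $3$ is impossible. Rank $2$ gives $c\le n+2$, so the support graph on $V'$ has at most $c+2\le n+4=|V'|$ edges. All its degrees are at least $2$, by Step 1 for $v\in R$ and by Lemma~\ref{lem:cuts}(a) for the endpoints of struts. So it is a disjoint union of cycles, and by Lemma~\ref{lem:cuts}(b) the two struts lie in different cycles. Then $L$ is block diagonal, and it is the sum of its block on one of these cycles and the remaining block, each extended by zeros. These are nonzero elements of $\mathcal C$ that are not multiples of $L$, against extremality. Thus $\mathcal N$ has rank $1$, and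
\begin{equation}\label{eq:cbound}
c\le8\ \text{ if }n=2,\qquad c\le6\ \text{ if }n=1 .
\end{equation}

A nonnegative form of rank one is the square of a linear form, and the coefficients of $p^2,pu,pw$ show that $\mathcal N=M(p+\bar su-\bar tw)^2$. The coefficient of $uw$ gives $\sum m_ks_kt_k=M\bar s\bar t$, which is zero covariance. The coefficients of $w^2$ and $u^2$ give $a'=\sum m_kt_k^2-M\bar t^2=\sum m_kT_k^2$ and $b'=\sum m_kS_k^2$. So the right side of \eqref{eq:elim} is nonnegative as soon as \eqref{eq:atoms} holds, and by Proposition~\ref{prop:merge} it remains to reduce the atoms to at most three.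

\emph{Step 4: merging.} The vertex $v\in R$ contributes a corner or no atom if $c_v=2$, a point in the relative interior of a side if $c_v=3$, and an interior point of the square if $c_v=4$. Suppose first that no $c_v$ equals $4$ and at most one equals $3$; this includes $n=0$. Then all atoms lie on two opposite sides of the square, one of them the side through the noncorner atom if there is one. Merging along each side leaves at most two atoms. In the remaining cases \eqref{eq:cbound} bounds $c_0$, and there are at most $n+c_0$ atoms.
\begin{itemize}
\item $n=1$, $c_v=4$: $c_0\le2$, so at most three atoms.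
\item $n=2$, $\{c_1,c_{1'}\}=\{4,4\}$ or $\{4,3\}$: $c_0\le0$ or $c_0\le1$, so at most three atoms.
\item $n=2$, $\{4,2\}$: $c_0\le2$. If there are four atoms, three are corners, and two of these have the same $s\in\{0,1\}$. Merge them.
\item $n=2$, $\{3,3\}$: $c_0\le2$. If there are four atoms, two are distinct corners. Either they share a coordinate, or they are opposite; then each side of the square contains one of them, so a side atom shares a coordinate with a corner atom. Merge such a pair.\qedhere
\end{itemize}
\end{proof}

\section{Three struts: ranks other than three}\label{sec:rank2}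

In this section and the next, $L\in\mathcal C$ is extreme and all three axes are struts. Then all $b_x$ are nonzero, the set $Z$ of Lemma~\ref{lem:zeros} consists of the edges that are not cables, and every vertex has a cable by Lemma~\ref{lem:cuts}(a).

\begin{lemma}\label{lem:ranks}
The rank of $L$ is $2$ or $3$.
\end{lemma}

\begin{proof}
In rank $1$, two of the nonzero numbers $b_1,b_2,b_3$ have the same sign, which makes an edge entry positive. Rank $5$ requires $|Z|\ge14$, but there are $12$ edges. Rank $4$ requires $|Z|\ge9$, so there are at most three cables; as they cover all six vertices, they form a perfect matching. The union of two perfect matchings without a common pair consists of even cycles of length at least $4$, so on six vertices the support graph is a six-cycle with three struts. This contradicts Lemma~\ref{lem:cuts}(b).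
\end{proof}

\begin{proposition}\label{prop:rank2}
If $L$ has rank $2$, then $L$ is valid.
\end{proposition}

In the natural frame the two coordinate vectors may have three negative entries each. The tripod shows that such vectors cannot be treated one at a time. In both of them, however, two of the negative entries will sit at $3$ and $3'$. We contract these two to a point of a geodesic from $3$ to $3'$ and keep track of the error in \eqref{eq:cat}, because for the third negative entry that inequality points in the wrong direction. Fix a geodesic $\sigma$ from $3$ to $3'$, and for $y\in X$ define the \emph{defect}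
\[
\delta_y(t)=(1-t)\,d(y,3)^2+t\,d(y,3')^2-t(1-t)|\sigma|^2-d(y,\sigma(t))^2 .
\]
By \eqref{eq:cat}, $\delta_y\ge0$. It is an affine function minus the convex function of Lemma~\ref{lem:convex}, hence concave, and $\delta_y(0)=\delta_y(1)=0$. Chord slopes of a concave function decrease as an endpoint moves to the right, so
\begin{equation}\label{eq:mono}
\delta_y(t)/t\ \text{ is nonincreasing on }(0,1],\qquad\delta_y(t)/(1-t)\ \text{ is nondecreasing on }[0,1).
\end{equation}

\begin{lemma}\label{lem:defect}
Let $\omega$ have zero sum and entries $p_1,p_2\ge0$ at $x_1,x_2$, entries $-n,-n_3,-n_{3'}\le0$ at $y,3,3'$, and zero elsewhere. Let $\bar n=n_3+n_{3'}>0$ and $s=n_{3'}/\bar n$. Then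
\[
E_{\omega\omega^T}(f)\ \ge\ \bar n\,\bigl[\,p_1\delta_{x_1}(s)+p_2\delta_{x_2}(s)-n\,\delta_y(s)\,\bigr].
\]
\end{lemma}

\begin{proof}
Let $q=\sigma(s)$. By the definition of the defect, for every point $x$,
\[
n_3\,d(x,3)^2+n_{3'}\,d(x,3')^2=\bar n\,\bigl[d(x,q)^2+s(1-s)|\sigma|^2+\delta_x(s)\bigr].
\]
Insert this for $x=x_1,x_2,y$ into
\[
\begin{aligned}
E_{\omega\omega^T}={}&\sum_ip_i\bigl[n\,d(x_i,y)^2+n_3\,d(x_i,3)^2+n_{3'}\,d(x_i,3')^2\bigr]-p_1p_2\,d(x_1,x_2)^2\\
&-n\bigl[n_3\,d(y,3)^2+n_{3'}\,d(y,3')^2\bigr]-n_3n_{3'}|\sigma|^2 .
\end{aligned}
\]
Since $p_1+p_2=n+\bar n$, the coefficient of $|\sigma|^2$ is $\bar n\,s(1-s)(p_1+p_2-n)-n_3n_{3'}=\bar n^2s(1-s)-n_3n_{3'}=0$. The terms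
\[
\sum_ip_i\bigl[n\,d(x_i,y)^2+\bar n\,d(x_i,q)^2\bigr]-p_1p_2\,d(x_1,x_2)^2-n\bar n\,d(y,q)^2
\]
have nonnegative sum by \eqref{eq:four} for $x_1,x_2$ and $y,q$. The defect terms remain.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rank2}]
\emph{Shape of the configuration.} For each $i$ the directions of $b_i,b_{i'}\in\mathbb R^2$ are the endpoints of a closed arc of length less than $\pi/2$ on the unit circle, possibly a point. The direction of a vector from another axis cannot lie in this arc, since it would make an acute angle with $b_i$. If two arcs met, an endpoint of one would lie in the other. So the three arcs are disjoint and leave three gaps. The endpoints of a gap belong to adjacent vertices, so they have nonpositive inner product, and each gap has length at least $\pi/2$.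

Let $x,y$ belong to different axes, and measure the angle from $b_x$ to $b_y$ across the gap between their arcs. It is at least the length of that gap, and at most $2\pi-2\cdot\frac\pi2=\pi$, since it avoids the other two gaps. So $b_x\perp b_y$ is possible only if the gap has length $\pi/2$ and $b_x,b_y$ point to its two endpoints. All pairs of $Z$ belonging to one gap therefore give proportional functionals in Lemma~\ref{lem:zeros}. As $z(2)=2$, at least two gaps have length $\pi/2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\draw[gray] (0,0) circle (1);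
\draw[->] (0,0) -- (-20:1) node[right] {$b_1$};
\draw[->] (0,0) -- (0:1) node[right] {$b_{1'}$};
\draw[->] (0,0) -- (90:1) node[above] {$b_2$};
\draw[->] (0,0) -- (115:1) node[above left] {$b_{2'}$};
\draw[->] (0,0) -- (205:1) node[left] {$b_3$};
\draw[->] (0,0) -- (240:1) node[below left] {$b_{3'}$};
\draw[very thick] (-20:1) arc (-20:0:1);
\draw[very thick] (90:1) arc (90:115:1);
\draw[very thick] (205:1) arc (205:240:1);
\draw (0:0.16) -- (45:0.226) -- (90:0.16);
\draw (115:0.16) -- (160:0.226) -- (205:0.16);
\end{tikzpicture}
\caption{Directions of the six Gram vectors of an extreme matrix of rank two with three struts. Each axis $ii'$ spans an arc shorter than $\pi/2$ (heavy). Two of the gaps between the arcs are right angles, and the third is at least a right angle.}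
\label{fig:rank2}
\end{figure}

Relabel so that the counterclockwise order is $b_1,b_{1'},b_2,b_{2'},b_3,b_{3'}$ with $b_{1'}\perp b_2$ and $b_{2'}\perp b_3$ (Figure~\ref{fig:rank2}), and take the frame along $b_{1'},b_2$. The polar angles are $-\theta_1,\ 0,\ \frac\pi2,\ \frac\pi2+\theta_2,\ \pi+\theta_2,\ \pi+\theta_2+\theta_3$ with arc lengths $\theta_i\in[0,\frac\pi2)$, and the last angle is at most $2\pi-\theta_1-\frac\pi2\le\frac{3\pi}2$ because of the third gap. So the coordinate vectors are
\[
\begin{array}{c|cccccc}
&1&1'&2&2'&3&3'\\ \hline
\mathbf u&u_1&u_{1'}&0&-u_{2'}&-u_3&-u_{3'}\\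
\mathbf v&-v_1&0&v_2&v_{2'}&-v_3&-v_{3'}
\end{array}
\]
with all letters nonnegative and $u_1,u_{1'},v_2,v_{2'},u_3>0$. If $\theta_2=0$, then $u_{2'}=v_3=0$ and the frame is balanced. Let $\theta_2>0$, so that $u_{2'},v_3>0$. The conditions $L_{2'3}=0$, $L_{2'3'}\le0$, $L_{13'}\le0$ read
\begin{equation}\label{eq:signs}
u_{2'}u_3=v_{2'}v_3,\qquad u_{2'}u_{3'}\le v_{2'}v_{3'},\qquad v_1v_{3'}\le u_1u_{3'} .
\end{equation}

\emph{Cancellation of the defects.} Put $\bar u=u_3+u_{3'}$, $\bar v=v_3+v_{3'}$, $s=u_{3'}/\bar u$, $s'=v_{3'}/\bar v$. Dividing the second relation in \eqref{eq:signs} by the first gives $u_{3'}/u_3\le v_{3'}/v_3$, so $0\le s\le s'<1$. Lemma~\ref{lem:defect}, applied to both terms of $L=\mathbf u\mathbf u^T+\mathbf v\mathbf v^T$, gives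
\[
E_L(f)\ge\bar u\bigl[u_1\delta_1(s)+u_{1'}\delta_{1'}(s)-u_{2'}\delta_{2'}(s)\bigr]+\bar v\bigl[v_2\delta_2(s')+v_{2'}\delta_{2'}(s')-v_1\delta_1(s')\bigr].
\]
Each negative term has a positive partner in the other bracket. Dropping $\delta_{1'},\delta_2\ge0$, it suffices to show
\[
\text{(a)}\ \ v_{2'}\bar v\,\delta_{2'}(s')\ge u_{2'}\bar u\,\delta_{2'}(s),\qquad\quad\text{(b)}\ \ u_1\bar u\,\delta_1(s)\ge v_1\bar v\,\delta_1(s').
\]
For (a), note $1-s=u_3/\bar u$ and $1-s'=v_3/\bar v$. By \eqref{eq:mono}, $\bar v\,\delta_{2'}(s')/v_3\ge\bar u\,\delta_{2'}(s)/u_3$; multiply by $v_{2'}v_3=u_{2'}u_3$. For (b), if $s>0$, then \eqref{eq:mono} gives $\bar u\,\delta_1(s)/u_{3'}\ge\bar v\,\delta_1(s')/v_{3'}\ge0$; multiply by $u_1u_{3'}\ge v_1v_{3'}\ge0$. If $s=0$, then $u_{3'}=0$, so $v_1v_{3'}=0$ by \eqref{eq:signs}. Then $v_1=0$ or $s'=0$, and the right side of (b) is $0$.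
\end{proof}

\section{Three struts: rank three}\label{sec:rank3}

\begin{proposition}\label{prop:rank3}
If $L\in\mathcal C$ is extreme with three struts and rank $3$, then $L$ is valid.
\end{proposition}

Here $|Z|\ge z(3)=5$. We regard $Z$ as a graph on the six vertices. Each vertex lies on four edges, so it has degree at most $3$ in $Z$, and degree $3$ exactly when it has a single cable. Such a vertex can be split off; otherwise $Z$ is a union of paths and cycles and can be listed.

\subsection{A vertex with a single cable}

Let $12$ be the only cable at the vertex $1$. The column $L_1$ is balanced by \eqref{eq:column}, so in $L=L_1L_1^T/L_{11}+L'$ the first term is valid. The Schur complement $L'$ has rank $2$ and lives on the five vertices $1',2,2',3,3'$. Since $L_1$ is supported on $1,1',2$, the entries of $L'$ between these five vertices agree with those of $L$ except at $1'2$, where the positive number $-L_{11'}L_{12}/L_{11}$ is added. So $1'2$ may become a strut, and $L'$ may leave $\mathcal C$. It lies in the sign cone $\mathcal D$ on $\{1',2,2',3,3'\}$ in which the pairs of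
\[
\Pi=\{1'2,\ 22',\ 33'\}
\]
are unconstrained and the seven other pairs have sign $\le0$. Write $L'$ as a sum of extreme elements $M$ of $\mathcal D$. If $L'x=0$, then $0\le x^TMx\le x^TL'x=0$, so $Mx=0$; hence each $M$ has rank at most $2$. The following lemma shows that $L'$, and with it $L$, is valid.

\begin{lemma}\label{lem:D}
Every extreme $M\in\mathcal D$ of rank at most $2$ is valid.
\end{lemma}

\begin{proof}
If $M=\omega\omega^T$, two entries of $\omega$ of the same strict sign form a strut, hence a pair of $\Pi$. As $\Pi$ contains no triangle, $\omega$ is balanced. Let $M$ have rank $2$, with Gram vectors $c_x\in\mathbb R^2$. If $M_{1'2}\le0$ or $M_{22'}\le0$, the struts of $M$ are among two disjoint pairs, and Corollary~\ref{cor:five} applies. Assume $M_{1'2},M_{22'}>0$. By Lemma~\ref{lem:zeros}, some pair outside $\Pi$ consists of nonzero orthogonal vectors. Take the frame along it; the two coordinate vectors have the signs of the corresponding columns of $M$. The transpositions $1'\leftrightarrow2'$ and $3\leftrightarrow3'$ preserve $\Pi$ and the assumption, and up to them the seven pairs $23,23'$; $1'2'$; $1'3,1'3',2'3,2'3'$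 reduce to three.

\emph{The pair $23$.} Both $c_{1'}$ and $c_{2'}$ have positive first and nonpositive second coordinate, so $M_{1'2'}>0$, although $1'2'\notin\Pi$. This case does not occur.

\emph{The pair $1'2'$.} The column of $1'$ is positive at $1',2$, zero at $2'$ and $\le0$ at $3,3'$. The column of $2'$ is positive at $2',2$, zero at $1'$ and $\le0$ at $3,3'$. The frame is balanced.

\emph{The pair $1'3$.} The column of $1'$ is positive at $1',2$, zero at $3$ and $\le0$ at $2',3'$, so it is balanced. The column of $3$ is positive at $3$, zero at $1'$ and $\le0$ at $2,2'$. If it is $\ge0$ at $3'$, it is balanced. If it is negative at $3'$, then all coordinates of $c_{2'}$ and $c_{3'}$ are $\le0$, so $M_{2'3'}\le0$ is a sum of two nonnegative products. Both vanish, and the second coordinate of $c_{2'}$ is $0$. The column of $3$ is then negative at most at $2$ and $3'$, and it is balanced.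
\end{proof}

\subsection{At least two cables at every vertex}

Now $Z$ has maximal degree at most $2$, so its components are cycles and paths, where an isolated vertex counts as a path. A path has one vertex more than edges, so there are $6-|Z|\le1$ paths. With $P_j$ the path on $j$ vertices, $Z$ is one of
\[
C_3+C_3,\qquad P_3+C_3,\qquad P_2+C_4,\qquad P_1+C_5,\qquad P_6,\qquad C_6 .
\]
A vertex of degree $2$ in $Z$ has exactly two cables, so its column is balanced by \eqref{eq:column}. Every pair outside $Z$ is a strut or a cable.

\emph{$Z$ contains a triangle.} Its three vectors are mutually orthogonal and form a frame, and its vertices have degree $2$ in $Z$. The frame is balanced, as in Example~\ref{ex:hexagon}.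

\emph{$Z=P_2+C_4$.} Let $q_1q_2q_3q_4$ be the four-cycle. The subspaces $A=\operatorname{span}(b_{q_1},b_{q_3})$ and $B=\operatorname{span}(b_{q_2},b_{q_4})$ are nonzero and orthogonal in $\mathbb R^3$, so $\dim A\cdot\dim B\le2$. The four functionals of the cycle have the form $Q\mapsto Q(\alpha,\beta)$ with $\alpha\in A$, $\beta\in B$, and span a space of dimension at most $\dim A\cdot\dim B$. With the edge $P_2$ the total is at most $3<5$, against Lemma~\ref{lem:zeros}.

In the remaining cases $Z$ has no triangle, so only two frame vectors can be taken along Gram vectors, and the signs of the third coordinate vector must be derived from the orthogonality relations. Let $p_1,\dots,p_m$ be the vertices along a path in $Z$, with $m=5$ for $P_1+C_5$ and $m=6$ for $P_6$ and $C_6$. Write $p_j=(x_j,y_j,z_j)$ also for the vectors, in a frame whose first vector is along $p_3$ and whose third vector is along $p_4$. Let $\varepsilon_{ij}$ be the sign of $\langle p_i,p_j\rangle$; for $2\le|i-j|\le m-2$ the pair is not in $Z$, so $\varepsilon_{ij}=+$ for a strut and $-$ for a cable. We have $y_3=y_4=0$, $x_2=0$, $z_5=0$, and $\operatorname{sgn}x_j=\varepsilon_{3j}$,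 $\operatorname{sgn}z_j=\varepsilon_{4j}$. Since $\langle p_2,p_5\rangle=y_2y_5$, both factors are nonzero; orient the second frame vector so that $y_2>0$. Then $\operatorname{sgn}y_5=\varepsilon_{25}$. From $p_1\perp p_2$ we get $y_1y_2=-z_1z_2$, and from $p_5\perp p_j$ we get $y_jy_5=-x_jx_5$. Thus
\begin{equation}\label{eq:ysigns}
\operatorname{sgn}y_1=-\varepsilon_{14}\varepsilon_{24},\qquad\operatorname{sgn}y_j=-\varepsilon_{3j}\varepsilon_{35}\varepsilon_{25}\quad\text{if }p_j\perp p_5 .
\end{equation}

\emph{$Z=P_1+C_5$.} Here $p_1\perp p_5$, and the two formulas for $\operatorname{sgn}y_1$ give $\varepsilon_{13}\varepsilon_{14}\varepsilon_{24}\varepsilon_{25}\varepsilon_{35}=+$. These are the signs of the five chords of the cycle. One strut joins the isolated vertex to the cycle and the other two struts are chords. So two chords are struts, three are cables, and the product is $-$. This case does not occur.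

\emph{$Z=P_6$ or $C_6$.} The first and third coordinate vectors are multiples of the columns of $p_3$ and $p_4$, which have degree $2$ in $Z$; they are balanced. The second is supported on $p_1,p_2,p_5,p_6$, and \eqref{eq:ysigns} with $j=6$ determines its signs from the struts; the sign $\varepsilon_{16}$ is not needed. The struts form a perfect matching of $\{1,\dots,6\}$ without a pair $\{j,j+1\}$. If $1$ is matched with $3$, the rest must be $25,46$; with $4$, it is $25,36$ or $26,35$; with $5$, it is $24,36$; with $6$ (possible only for $P_6$), it is $24,35$.
\begin{center}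
\begin{tabular}{c|ccccc|cccc}
struts & $\varepsilon_{14}$ & $\varepsilon_{24}$ & $\varepsilon_{25}$ & $\varepsilon_{35}$ & $\varepsilon_{36}$ & $y_1$ & $y_2$ & $y_5$ & $y_6$\\ \hline
$13,25,46$ & $-$ & $-$ & $+$ & $-$ & $-$ & $-$ & $+$ & $+$ & $-$\\
$14,25,36$ & $+$ & $-$ & $+$ & $-$ & $+$ & $+$ & $+$ & $+$ & $+$\\
$14,26,35$ & $+$ & $-$ & $-$ & $+$ & $-$ & $+$ & $+$ & $-$ & $-$\\
$15,24,36$ & $-$ & $+$ & $-$ & $-$ & $+$ & $+$ & $+$ & $-$ & $-$\\
$16,24,35$ & $-$ & $+$ & $-$ & $+$ & $-$ & $+$ & $+$ & $-$ & $-$
\end{tabular}
\end{center}
The second line contradicts $\sum_jy_j=0$. In the other lines the second coordinate vector has two positive and two negative entries, so the frame is balanced and $L$ is valid by Corollary~\ref{cor:frame}. This completes the proof of Proposition~\ref{prop:rank3}.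

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $L\in\mathcal C$ be extreme. If some axis is not a strut, $L$ is valid by Proposition~\ref{prop:two}. Otherwise $L$ has rank $2$ or $3$ by Lemma~\ref{lem:ranks}, and it is valid by Proposition~\ref{prop:rank2} or Proposition~\ref{prop:rank3}. Every element of $\mathcal C$ is a sum of extreme elements, hence valid, and Lemma~\ref{lem:duality} gives the $O_3$-comparison.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Toyoda}
Tetsu Toyoda, \emph{Inequalities on Six Points in a $\mathrm{CAT}(0)$ Space}, arXiv:2411.13877 (2024).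

\end{thebibliography}
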